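\title{The expected volume of a random polytope is monotone under inclusion when there are many points}

\begin{abstract}
Let $K\subset L$ be convex bodies in $\mathbb{R}^d$, and compare the convex hull of $n$ independent uniform points in $K$ with that of $n$ independent uniform points in $L$. The expected volume of the second hull can be smaller than that of the first when $n=d+1$ and $d\ge 3$. We prove that this cannot happen when $n\ge N(d)$, where $N(d)$ depends on the dimension alone and $\log N(d)=O(d^2\log(d+1))$. For such $n$ the expected volumes differ by at least a fixed multiple of the difference of the volumes of $L$ and $K$. We also show that the threshold is at least $d+3$ for $d\ge3$, and at least $e^{d/200}$ for large $d$. The proofs compare the volume that a random polytope gains from one more random point with the volume that it gains from a prescribed point outside the interior of the body.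
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{convex body} in $\mathbb{R}^d$, $d\ge1$, is a compact convex set with nonempty interior. We write $V=V_d$ for $d$-dimensional volume and use square brackets for convex hulls: $[x_1,\dots,x_n]$ is the convex hull of the points $x_1,\dots,x_n$, and $[y,A]$ is the convex hull of $\{y\}\cup A$. For a convex body $K$ let $X_1,X_2,\dots$ be independent points, uniformly distributed in $K$, and put
\[
P_n=[X_1,\dots,X_n],\qquad F_n(K)=\mathbb{E}\,V(P_n).
\]
We say that \emph{monotonicity holds for $n$ in dimension $d$} if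
\begin{equation}\label{eq:mono}
F_n(K)\le F_n(L)
\end{equation}
for all convex bodies $K\subset L$ in $\mathbb{R}^d$.

A larger body spreads its points over a larger region, so \eqref{eq:mono} is the first guess. An invertible affine map multiplies $F_n(K)$ and $V(K)$ by the same factor, so the ratio $F_n(K)/V(K)$ depends only on the affine shape of $K$, and \eqref{eq:mono} holds whenever $L$ is an affine image of $K$. On the line there is only one shape. The minimum of $k$ uniform points in $[0,1]$ has expectation $\int_0^1(1-s)^k\,ds=\frac1{k+1}$, the maximum has expectation $1-\frac1{k+1}$, and therefore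
\begin{equation}\label{eq:line}
F_n(K)=\frac{n-1}{n+1}\,V(K)\qquad(d=1).
\end{equation}
In higher dimensions the passage from $K$ to $L$ changes both the volume and the shape, and \eqref{eq:mono} asks that the gain in volume always outweigh a possible loss in the ratio $F_n/V$. For $n\le d$ both sides of \eqref{eq:mono} vanish. For the first nontrivial value $n=d+1$, where $P_n$ is a random simplex, Beermann and Reitzner \cite{BR} quote the following results: monotonicity holds for $d=2$ (Rademacher), fails for every $d\ge4$ (Rademacher), and fails for $d=3$ (Kunis, Reichenwallner, Reitzner).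

For large $n$ the guess \eqref{eq:mono} has more behind it. If $K\subsetneq L$ are fixed, then $F_n(K)\le V(K)<V(L)$, while $F_n(L)\to V(L)$ (see Lemma~\ref{lem:missed}), so \eqref{eq:mono} holds from some $n$ on. This $n$ depends on the gap $V(L)-V(K)$, and the argument says nothing when $n$ is fixed and $L$ shrinks to $K$. Beermann and Reitzner \cite{BR} state as an open problem whether there is a number $N$, depending perhaps on $K$ or only on the dimension, such that monotonicity holds for $n\ge N$. There are two versions of the question.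
\begin{itemize}
\item[(a)] For every convex body $K\subset\mathbb{R}^d$, is there $N=N(K)$ such that \eqref{eq:mono} holds for all $n\ge N$ and all convex bodies $L\supset K$?
\item[(b)] Is there $N=N(d)$ such that \eqref{eq:mono} holds for all $n\ge N$ and all convex bodies $K\subset L$ in $\mathbb{R}^d$?
\end{itemize}
The answer to (b), and hence to (a), is yes in every dimension.

\begin{theorem}\label{thm:main}
For every $d\ge1$ there are explicit numbers $c_d>0$ and $N(d)\in\mathbb{N}$, given in \eqref{eq:cd} and \eqref{eq:Nd}, with $\log N(d)=O(d^2\log(d+1))$, such that for all $n\ge N(d)$ and all convex bodies $K\subset L$ in $\mathbb{R}^d$,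
\[
F_n(L)-F_n(K)\ \ge\ \frac{c_d}{2}\,\bigl(V(L)-V(K)\bigr).
\]
In particular \eqref{eq:mono} holds, and it is strict unless $K=L$.
\end{theorem}

Call a number $N$ \emph{admissible} in dimension $d$ if monotonicity holds for all $n\ge N$, and let $N^*(d)$ be the smallest admissible positive integer.

\begin{theorem}\label{thm:lower}
\begin{itemize}
\item[(i)] For $d\ge3$ monotonicity fails for $n=d+2$, so $N^*(d)\ge d+3$. For $d=2$ monotonicity holds for $n\le4$.
\item[(ii)] There is $d_0$ such that for every $d\ge d_0$ monotonicity fails in dimension $d$ for some $n\ge e^{d/200}$. Hence $e^{d/200}\le N^*(d)\le e^{O(d^2\log d)}$ for $d\ge d_0$.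
\end{itemize}
\end{theorem}

Part (i) rests on the results for $n=d+1$ quoted above; the rest is proved here from textbook facts of convex geometry.

Section~\ref{sec:local} reduces both monotonicity and its failure to a comparison inside one body $K$: does the polytope $P_{n-1}$ gain more volume from a prescribed point outside the interior of $K$, or from one more random point of $K$? Section~\ref{sec:random} shows that the random point gains $o(V(K)/n)$, Section~\ref{sec:outside} that the prescribed point gains at least $c_dV(K)/n$, both uniformly in $K$, and Section~\ref{sec:threshold} deduces Theorem~\ref{thm:main}. Sections~\ref{sec:buchta} and~\ref{sec:cylinder} prove the two parts of Theorem~\ref{thm:lower}.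

\section{Reduction to a single point}\label{sec:local}

If $K'$ is only slightly larger than $K$, then a sample of $n$ uniform points of $K'$ usually lies in $K$, and when it does not, usually a single point has escaped. The first-order change of $F_n$ is therefore governed by
\[
G_n(K,y)=\mathbb{E}\,V([y,X_1,\dots,X_{n-1}])\qquad(y\in\mathbb{R}^d,\ n\ge2).
\]
The average of $G_n(K,y)$ over $y\in K$ is $F_n(K)$, and the question is how the values of $G_n(K,\cdot)$ just outside $K$ compare with this average.

We use two standard facts throughout. \emph{Separation}: if $A$ is compact and convex and $z\notin A$, there is a unit vector $u$ with $\langle z,u\rangle>\max_A\langle\cdot,u\rangle$; if $K$ is a convex body and $y\notin\operatorname{int}K$, there is a unit vector $u$ with $\langle y,u\rangle\ge\max_K\langle\cdot,u\rangle$. \emph{Continuity of volume}: on nonempty compact convex sets, $V$ is continuous for the Hausdorff distance $\min\{\eta\ge0: A\subset A'+\eta B^d,\ A'\subset A+\eta B^d\}$, where $B^d$ is the closed unit ball.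

\begin{lemma}\label{lem:mix}
Let $n\ge2$, let $K\subset K'$ be convex bodies with $\delta=1-V(K)/V(K')>0$, and let $Y$ be uniform in $K'\setminus K$. Then
\[
F_n(K')-F_n(K)=n\delta(1-\delta)^{n-1}\bigl(\mathbb{E}\,G_n(K,Y)-F_n(K)\bigr)+R,
\]
where $-\frac{n^2\delta^2}{2}V(K)\le R\le\frac{n^2\delta^2}{2}V(K')$.
\end{lemma}

\begin{proof}
Each of $n$ independent uniform points of $K'$ falls in $K'\setminus K$ with probability $\delta$. Given the set of indices of the points that do so, the points are independent, uniform in $K'\setminus K$ or in $K$ respectively. Let $a_k$ be the expected volume of the hull of $k$ uniform points of $K'\setminus K$ and $n-k$ uniform points of $K$, all independent. Then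
\[
F_n(K')-F_n(K)=\sum_{k=0}^n\binom nk\delta^k(1-\delta)^{n-k}\bigl(a_k-F_n(K)\bigr).
\]
The term $k=0$ vanishes because $a_0=F_n(K)$, and $a_1=\mathbb{E}\,G_n(K,Y)$. Let $R$ be the sum of the terms with $k\ge2$. Their total weight is the probability that some two of the points fall in $K'\setminus K$, which is at most $\binom n2\delta^2\le n^2\delta^2/2$. Since $0\le a_k\le V(K')$ and $0\le F_n(K)\le V(K)$, we have $-V(K)\le a_k-F_n(K)\le V(K')$.
\end{proof}

The error $R$ is quadratic in $\delta$ and the main term is linear. A large step from $K$ to $L$ can thus be cut into many small steps whose errors add up to an arbitrarily small amount, provided the lower bound for the main term is uniform over all the intermediate bodies.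

\begin{proposition}\label{prop:suff}
Let $n\ge2$ and $\gamma\ge0$. Suppose that $G_n(K,y)-F_n(K)\ge\gamma V(K)/n$ for every convex body $K\subset\mathbb{R}^d$ and every $y\notin K$. Then $F_n(L)-F_n(K)\ge\gamma\,(V(L)-V(K))$ for all convex bodies $K\subset L$.
\end{proposition}

\begin{proof}
For $0\le\delta<1$ put $\psi(\delta)=\gamma(1-\delta)^n-n^2\delta/2$; this function is decreasing and $\psi(0)=\gamma$. Let $K\subset K'$ and $\delta>0$ be as in Lemma~\ref{lem:mix}. The hypothesis and the lemma give
\[
F_n(K')-F_n(K)\ge\delta V(K)\Bigl[\gamma(1-\delta)^{n-1}-\frac{n^2\delta}{2}\Bigr].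
\]
Now $\delta V(K)=(1-\delta)(V(K')-V(K))$, and $(1-\delta)\,n^2\delta/2\le n^2\delta/2$, so
\begin{equation}\label{eq:step}
F_n(K')-F_n(K)\ge\psi(\delta)\,\bigl(V(K')-V(K)\bigr).
\end{equation}
If $K\subset K'$ have equal volume, their uniform distributions coincide and both sides of \eqref{eq:step} are zero.

Given $K\subset L$, join them by the convex bodies $K_s=(1-s)K+sL$, $0\le s\le1$. For $s<s'$, convexity of $K$ and of $L$ gives
\[
K_s=(1-s')K+(s'-s)K+sL\subset(1-s')K+(s'-s)L+sL=K_{s'}.
\]
A point $(1-s')k+s'l$ of $K_{s'}$ differs from the point $(1-s)k+sl$ of $K_s$ by $(s'-s)(l-k)$, so the Hausdorff distance of $K_s$ and $K_{s'}$ is at most $(s'-s)\operatorname{diam}L$, and $s\mapsto V(K_s)$ is continuous. It is uniformly continuous on $[0,1]$ and bounded below by $V(K)>0$. Hence for each $\delta_0\in(0,1)$ there are $0=s_0<\dots<s_k=1$ with $1-V(K_{s_{j-1}})/V(K_{s_j})\le\delta_0$ for all $j$. Apply \eqref{eq:step} to each step, bound $\psi$ below by $\psi(\delta_0)$, and add: both sides telescope, and $F_n(L)-F_n(K)\ge\psi(\delta_0)(V(L)-V(K))$. Let $\delta_0\to0$.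
\end{proof}

The converse turns one bad boundary point into a counterexample. The natural attempt is to cut a small cap off $K$ at the bad point $x$, but if $x$ lies inside a flat face no cap is concentrated near $x$. We therefore first pull $x$ slightly outward to create a vertex.

\begin{proposition}[cf.\ Rademacher]\label{prop:nec}
Let $n\ge2$. If some convex body $K\subset\mathbb{R}^d$ has a boundary point $x$ with $G_n(K,x)<F_n(K)$, then monotonicity fails for $n$ in dimension $d$.
\end{proposition}

\begin{proof}
We need the following continuity property. Let $K_j$ and $K_\infty$ be convex bodies in a fixed ball, let the volume of the symmetric difference of $K_j$ and $K_\infty$ tend to $0$, and let $y_j\to y_\infty$. Then $F_n(K_j)\to F_n(K_\infty)$ and $G_n(K_j,y_j)\to G_n(K_\infty,y_\infty)$. Indeed, the uniform densities $\mathbf{1}_{K_j}/V(K_j)$ converge in $L^1$, and so do their products. The volume of the hull of $n$ points is a continuous function of the points, hence bounded and uniformly continuous on compact sets, so the integrands are uniformly bounded and converge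 uniformly.

Choose points $y\notin K$ with $y\to x$. The Hausdorff distance of $[y,K]$ and $K$ is at most $|y-x|$, so $V([y,K]\setminus K)\to0$, and $G_n([y,K],y)-F_n([y,K])\to G_n(K,x)-F_n(K)<0$. Fix such a $y$ with $G_n(L,y)<F_n(L)$, where $L=[y,K]$.

By separation there is a unit vector $u$ with $g=\langle y,u\rangle-\max_K\langle\cdot,u\rangle>0$. For $0<\eta<g$ let $L_\eta=\{z\in L:\langle z,u\rangle\le\langle y,u\rangle-\eta\}$. This is a convex body, since it contains $K$. A point $z=\lambda y+(1-\lambda)k$ of $L$, with $k\in K$, has $\langle y-z,u\rangle\ge(1-\lambda)g$. If $z\in L\setminus L_\eta$, then $1-\lambda<\eta/g$, and so $|z-y|\le(\eta/g)\operatorname{diam}L$. Thus the cap $L\setminus L_\eta$ shrinks to $y$ as $\eta\to0$. It has positive volume, because it contains the intersection of $L$ with a small ball about $y$. With $\delta=V(L\setminus L_\eta)/V(L)$ and $Y$ uniform in the cap, Lemma~\ref{lem:mix} gives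
\[
\frac{F_n(L)-F_n(L_\eta)}{\delta}\le n(1-\delta)^{n-1}\bigl(\mathbb{E}\,G_n(L_\eta,Y)-F_n(L_\eta)\bigr)+\frac{n^2\delta}{2}V(L).
\]
As $\eta\to0$ we have $\delta\to0$, and by the continuity property $G_n(L_\eta,y')\to G_n(L,y)$ uniformly for $y'$ in the cap. The right side tends to $n(G_n(L,y)-F_n(L))<0$. Hence $F_n(L)<F_n(L_\eta)$ for small $\eta$, although $L_\eta\subset L$.
\end{proof}

To estimate $G_n(K,y)-F_n(K)$ we measure both terms from the common polytope $P_{n-1}$:
\begin{equation}\label{eq:split}
G_n(K,y)-F_n(K)=\bigl(G_n(K,y)-F_{n-1}(K)\bigr)-\bigl(F_n(K)-F_{n-1}(K)\bigr).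
\end{equation}
The first bracket is the expected \emph{gain from $y$}, the second the expected \emph{gain from a random point}.

\begin{example}\label{ex:line}
Let $K=[0,1]$ and $y=0$. Adding $y$ to $P_{n-1}$ adds the interval from $0$ to $\min(X_1,\dots,X_{n-1})$, so the gain from $y$ is $\frac1n$; a point $y<0$ gains more. By \eqref{eq:line} the gain from a random point is $\frac{n-1}{n+1}-\frac{n-2}{n}=\frac{2}{n(n+1)}$. The random point changes the hull only if it is the new minimum or maximum, which has probability $\frac2n$, whereas the boundary point always changes it. The difference of the gains is $\frac1n\cdot\frac{n-1}{n+1}$, and Proposition~\ref{prop:suff} with $\gamma=\frac{n-1}{n+1}$ returns the exact constant in \eqref{eq:line}.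
\end{example}

The next two sections show that this picture, order $1/n$ against smaller order, persists in every dimension with constants independent of $K$.

\section{The gain from a random point}\label{sec:random}

The added volume lies in $K\setminus P_{n-1}$, so $F_n(K)-F_{n-1}(K)\le\mathbb{E}\,V(K\setminus P_{n-1})$. This bound is too weak: for $K=[0,1]$ it equals $\frac2n$, more than the gain $\frac1n$ from the endpoint. The missing factor $1/n$ comes from symmetry among the $n$ points, combined with Carath\'eodory's theorem: every point of the convex hull of a set $A\subset\mathbb{R}^d$ lies in the convex hull of at most $d+1$ points of $A$.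

\begin{lemma}\label{lem:sym}
For $n\ge2$ and every convex body $K$,
\[
n\bigl(F_n(K)-F_{n-1}(K)\bigr)\le2(d+1)\,\mathbb{E}\,V(K\setminus P_{\lfloor n/2\rfloor}).
\]
\end{lemma}

\begin{proof}
Let $P_n^{(i)}=[X_j: j\le n,\ j\ne i]$. Each $P_n^{(i)}$ is contained in $P_n$ and has expected volume $F_{n-1}(K)$. Summing $\mathbb{E}\,V(P_n\setminus P_n^{(i)})$ over $i$ gives
\[
n\bigl(F_n(K)-F_{n-1}(K)\bigr)=\int_K\mathbb{E}\,\nu(z)\,dz,\qquad\nu(z)=\#\{i:z\in P_n\setminus P_n^{(i)}\}.
\]
A point $z\in P_n$ lies in the hull of at most $d+1$ of the $X_j$, and then $z\in P_n^{(i)}$ for every index $i$ other than these. Thus $\nu\le d+1$. Next split the indices into $\{1,\dots,\lfloor n/2\rfloor\}$ and the rest. If $z$ lies in the hull of each group, then $z\in P_n^{(i)}$ for every $i$, because the group that does not contain $i$ is left intact; so $\nu(z)=0$. Each group has at least $\lfloor n/2\rfloor$ points, hence $\mathbb{P}(\nu(z)>0)\le2\,\mathbb{P}(z\notin P_{\lfloor n/2\rfloor})$. Therefore $\mathbb{E}\,\nu(z)\le2(d+1)\,\mathbb{P}(z\notin P_{\lfloor n/2\rfloor})$, and integration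 over $K$ finishes the proof.
\end{proof}

It remains to show that the missed fraction $\mathbb{E}\,V(K\setminus P_m)/V(K)$ tends to zero at a rate independent of $K$. The uniformity comes from John's theorem: every convex body in $\mathbb{R}^d$ has an affine image $K$ with $B^d\subset K\subset dB^d$. A point $z$ is missed when some half-space through $z$ contains no sample point. There are infinitely many such half-spaces, but each contains one of the $2^d$ coordinate orthants with apex $z$, which allows a union bound. Write $\kappa_d=V(B^d)$.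

\begin{lemma}\label{lem:missed}
For $0<\varepsilon\le1$, $m\ge1$ and every convex body $K$,
\[
\mathbb{E}\,V(K\setminus P_m)\le V(K)\Bigl(d\varepsilon+2^d\exp\bigl(-m(\varepsilon/2d)^d\bigr)\Bigr).
\]
\end{lemma}

\begin{proof}
The statement is invariant under affine maps, so we may assume $B^d\subset K\subset dB^d$. The boundary layer $K\setminus(1-\varepsilon)K$ has volume $(1-(1-\varepsilon)^d)V(K)\le d\varepsilon V(K)$. Let $z\in(1-\varepsilon)K$; then $z+\varepsilon B^d\subset(1-\varepsilon)K+\varepsilon K=K$. If $z\notin P_m$, separation gives $u\ne0$ with $\langle X_i-z,u\rangle<0$ for all $i\le m$. Let $O$ be a closed coordinate orthant that contains $u$. Two vectors in the same orthant have nonnegative inner product, so no $X_i$ lies in $z+O$. For each of the $2^d$ orthants, $V(K\cap(z+O))\ge2^{-d}\varepsilon^d\kappa_d$, while $V(K)\le d^d\kappa_d$. Hence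
\[
\mathbb{P}(z\notin P_m)\le2^d\bigl(1-(\varepsilon/2d)^d\bigr)^m\le2^d\exp\bigl(-m(\varepsilon/2d)^d\bigr).
\]
Integrate over $z\in(1-\varepsilon)K$ and add the boundary layer.
\end{proof}

\section{The gain from a point outside the interior}\label{sec:outside}

A lower bound of order $1/n$ needs an event of probability bounded below on which the point $y$ adds volume of order $V(K)/n$. The scale is set by a cap of volume $V(K)/n$ facing $y$: the number of sample points in it has mean about one, so any bounded configuration of points in the cap occurs with probability bounded below.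

\begin{example}\label{ex:square}
Let $K=[0,1]^2$, $y=(\frac12,0)$ and $n\ge3$. The cap is the strip of height $\frac1n$ along the bottom edge. In its upper third take the rectangles $R_1=[0,\frac14]\times[\frac2{3n},\frac1n]$ and $R_2=[\frac34,1]\times[\frac2{3n},\frac1n]$, each of area $\frac1{12n}$. Consider the event that, among $X_1,\dots,X_{n-1}$, one point $Z_1$ lies in $R_1$, one point $Z_2$ lies in $R_2$, and all others lie above the strip. Its probability is
\[
(n-1)(n-2)\,(12n)^{-2}\Bigl(1-\frac1n\Bigr)^{n-3}\ge\frac29\cdot\frac1{144}\cdot\frac1e=\frac1{648\,e}.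
\]
On this event $P_{n-1}$ lies above height $\frac2{3n}$. Write $Z_1-y=(-a_1,h_1)$ and $Z_2-y=(a_2,h_2)$ with $a_i\ge\frac14$ and $h_i\ge\frac2{3n}$; the triangle $[y,Z_1,Z_2]$ has area $\frac12(a_1h_2+a_2h_1)\ge\frac1{6n}$. Shrink it toward $y$ by the factor $\frac23$. The small triangle lies below height $\frac2{3n}$, so it is new area, and this area is at least $\frac49\cdot\frac1{6n}=\frac2{27n}$. The gain from $y$ is at least $\frac1{8748\,e\,n}$.
\end{example}

Two things in this example used the square. The layer at the inner end of the cap had a fixed fraction of the area of the cap, and we could point to positions of $Z_1,Z_2$ that span a large triangle with $y$. For a general body the first property follows from convexity by homotheties. The second is replaced by an average: $d$ random points of a convex body $S$ span with an arbitrary point $y$ a simplex of expected volume comparable to $V(S)$. The volume of this simplex is the absolute value of a function that is affine in each vertex, so we start with affine functions.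

\begin{lemma}\label{lem:affine}
Let $S\subset\mathbb{R}^d$ be a convex body, $Z$ uniform in $S$, and $\ell$ an affine function. Then $\mathbb{E}|\ell(Z)|\ge\frac{1}{3(d+1)}\max_S|\ell|$.
\end{lemma}

\begin{proof}
If $\ell$ vanishes on $S$ there is nothing to prove. Otherwise multiply $\ell$ by a constant so that $\max_S|\ell|=1=\ell(z_0)$ with $z_0\in S$. For a unit vector $\omega$ let $\rho(\omega)=\max\{s\ge0:z_0+s\omega\in S\}$. By convexity $S$ is the union of the segments $[z_0,z_0+\rho(\omega)\omega]$. Write $Z=z_0+R\rho(\omega)\omega$ with $R\in[0,1]$. In polar coordinates about $z_0$ the volume element is proportional to $s^{d-1}ds$ along each ray, so conditionally on $\omega$ the variable $R$ has density $dr^{d-1}$ on $[0,1]$, and $\mathbb{E}R=\frac d{d+1}$. Along the ray, $\ell(Z)=1-bR$, where $1-b$ is the value of $\ell$ at the endpoint; thus $b\in[0,2]$. It suffices to show $\mathbb{E}|1-bR|\ge\frac1{3(d+1)}$ for each such $b$.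

If $b\le1$, then $|1-bR|\ge1-R$, which has expectation $\frac1{d+1}$. If $b>1$, let $R'$ be an independent copy of $R$. The triangle inequality $|R-R'|\le|\frac1b-R|+|\frac1b-R'|$ and the identity $\max(R,R')=\frac12(R+R'+|R-R'|)$ give
\[
\mathbb{E}|1-bR|\ge\mathbb{E}\Bigl|\frac1b-R\Bigr|\ge\frac12\,\mathbb{E}|R-R'|=\mathbb{E}\max(R,R')-\mathbb{E}R.
\]
The maximum has distribution function $r^{2d}$ and mean $\frac{2d}{2d+1}$, so the right side is
\[
\frac{2d}{2d+1}-\frac d{d+1}=\frac{d}{(2d+1)(d+1)}\ge\frac1{3(d+1)},
\]
because $3d\ge2d+1$.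
\end{proof}

\begin{lemma}\label{lem:simplex}
Let $\beta_d=3^{-d}(d+1)^{-2d-1}$. For every convex body $S\subset\mathbb{R}^d$, every $y\in\mathbb{R}^d$, and $Z_1,\dots,Z_d$ independent and uniform in $S$,
\[
\mathbb{E}\,V([y,Z_1,\dots,Z_d])\ge\beta_dV(S).
\]
\end{lemma}

\begin{proof}
We have $V([y,z_1,\dots,z_d])=|\varphi(z_1,\dots,z_d)|$ with $\varphi=\det(z_1-y,\dots,z_d-y)/d!$, which is affine in each $z_i$ when the others are fixed. Let $z_1^*,\dots,z_d^*\in S$. Conditioning on $Z_2,\dots,Z_d$ and applying Lemma~\ref{lem:affine} in the first variable gives $\mathbb{E}|\varphi(Z_1,\dots,Z_d)|\ge\frac1{3(d+1)}\mathbb{E}|\varphi(z_1^*,Z_2,\dots,Z_d)|$. After $d$ such steps,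
\begin{equation}\label{eq:iter}
\mathbb{E}\,V([y,Z_1,\dots,Z_d])\ge(3(d+1))^{-d}\,V([y,z_1^*,\dots,z_d^*]).
\end{equation}

To choose the $z_i^*$, let $T=[p_0,\dots,p_d]\subset S$ be a simplex of maximal volume; it exists by compactness and $V(T)>0$. Every $z\in\mathbb{R}^d$ has barycentric coordinates $\mu_0(z),\dots,\mu_d(z)$, defined by $z=\sum_j\mu_j(z)p_j$ and $\sum_j\mu_j(z)=1$. Replacing $p_j$ by $z$ multiplies the height over the opposite facet by $|\mu_j(z)|$, so $V([z,p_i:i\ne j])=|\mu_j(z)|V(T)$. Maximality gives $\mu_j(z)\le1$ for all $z\in S$ and all $j$. For such $z$ the numbers $(1-\mu_j(z))/d$ are nonnegative with sum $1$, and $\sum_j\frac{1-\mu_j(z)}{d}\,p_j=\frac1d\bigl(\sum_jp_j-z\bigr)$. Thus $z\in\sum_jp_j-dT$, and $V(S)\le d^dV(T)$. For the given point $y$ some $j$ has $|\mu_j(y)|\ge\frac1{d+1}$, because the $d+1$ coordinates sum to $1$. Taking for $z_1^*,\dots,z_d^*$ the points $p_i$ with $i\ne j$, we get $V([y,z_1^*,\dots,z_d^*])\ge V(S)/((d+1)d^d)$. Together with \eqref{eq:iter} and $d^d\le(d+1)^d$ this proves the lemma.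
\end{proof}

Put
\begin{equation}\label{eq:cd}
c_d=e^{-2}(2d)^{-d}(e^2d)^{-(d+1)}\beta_d.
\end{equation}

\begin{proposition}\label{prop:gain}
For all $n\ge\max(d^d,d+1)$, all convex bodies $K\subset\mathbb{R}^d$ and all $y\notin\operatorname{int}K$,
\[
G_n(K,y)-F_{n-1}(K)\ge\frac{c_dV(K)}{n}.
\]
\end{proposition}

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1.15]
\begin{scope}
\clip (-3.5,-0.1) rectangle (3.5,2.7);
\begin{scope}
\clip (0,2.8) ellipse (3.4 and 2.8);
\fill[gray!20] (-3.5,1.2) rectangle (3.5,1.8);
\end{scope}
\draw[thick] (0,2.8) ellipse (3.4 and 2.8);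
\end{scope}
\fill[gray!60] (0.5,-0.35) -- (-1.1,0.95) -- (1.433,0.817) -- cycle;
\draw (0.5,-0.35) -- (-1.9,1.6) -- (1.9,1.4) -- cycle;
\draw[dashed] (-3.6,0) -- (3.6,0) node[right] {$D=0$};
\draw[dashed] (-3.6,1.2) -- (3.6,1.2) node[right] {$D=t$};
\draw[dashed] (-3.6,1.8) -- (3.6,1.8) node[right] {$D=\frac32t$};
\fill (0.5,-0.35) circle (1.5pt) node[below] {$y$};
\fill (-1.9,1.6) circle (1.5pt) node[left] {$Z_1$};
\fill (1.9,1.4) circle (1.5pt) node[right] {$Z_2$};
\fill (-2.4,2.2) circle (1.5pt) (-0.9,2.45) circle (1.5pt) (0.4,2.05) circle (1.5pt) (1.6,2.4) circle (1.5pt) (2.7,2.15) circle (1.5pt);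
\node at (0,1.34) {$S$};
\node at (0.3,0.5) {$T'$};
\node at (2.4,0.4) {$\partial K$};
\end{tikzpicture}
\caption{The gain from a point $y$ outside the interior of $K$, for $d=2$. The cap of $K$ of depth $D\le\frac32t$ has area $V(K)/n$. It contains exactly two sample points $Z_1,Z_2$, both in the layer $S$ (light gray), so the hull of the sample has depth at least $t$. The triangle $T'$ (dark gray), obtained by shrinking $[y,Z_1,Z_2]$ toward $y$ by the factor $\frac23$, has depth at most $t$ and is new area.}
\label{fig:cap}
\end{figure}

\begin{proof}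
Scale $K$ and $y$ so that $V(K)=1$. We use repeatedly that $(1-\frac1{k+1})^k=(1+\frac1k)^{-k}\ge e^{-1}$ for $k\ge1$.

\emph{The cap and the layer.} By separation there is a unit vector $u$ with $\langle y,u\rangle\ge h=\max_K\langle\cdot,u\rangle$. The \emph{depth} $D(z)=h-\langle z,u\rangle$ is an affine function with $D(y)\le0$ and $D(K)=[0,w]$ for some $w>0$. Fix $x,z_0\in K$ with $D(x)=0$ and $D(z_0)=w$. Let $C(s)=\{z\in K:D(z)\le s\}$ and $v(s)=V(C(s))$; the function $v$ is continuous and $v(0)=0$. A homothety with center in $K$ and ratio in $(0,1]$ maps $K$ into $K$. The one with center $x$ and ratio $\frac1d$ divides depths by $d$, so it maps $K$ into $C(w/d)$, and $v(w/d)\ge d^{-d}\ge\frac1n$. Hence $v$ takes the value $\frac1n$ in $(0,w/d]$; writing the argument as $(1+\frac1d)t$, we obtain $t$ with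
\[
0<t\le\frac{w}{d+1},\qquad v\bigl((1+\tfrac1d)t\bigr)=\frac1n.
\]
Let $C=C((1+\frac1d)t)$ be the cap and $S=\{z\in K:t\le D(z)\le(1+\frac1d)t\}$ the layer; see Figure~\ref{fig:cap}. The layer is this thin so that shrinking by $\frac d{d+1}$, which costs at most a factor $e$ in volume, moves it to depth at most $t$.

\emph{The layer has volume at least $\frac1{e^2dn}$.} The sections of $K$ may shrink as the depth grows, as for a pyramid whose base lies at depth $0$; homotheties toward the deepest point $z_0$ bound the rate. Cut $C(t)$ into the slabs $A_j=\{z\in K:a_j\le D(z)\le a_j+\frac td\}$ with $a_j=(j-1)\frac td$, $j=1,\dots,d$. Fix $j$, write $a=a_j$, and let $\alpha=\frac{t-a}{w-a}$. From $t\le w$ we get $(t-a)w\le t(w-a)$, so $0<\alpha\le\frac tw\le\frac1{d+1}$. The homothety with center $z_0$ and ratio $1-\alpha$ sends depth $s$ to $s+\alpha(w-s)$, an increasing function of $s$. Depth $a$ goes to $t$, and depth $a+\frac td$ goes to at most $a+\frac td+\alpha(w-a)=t+\frac td$. So $A_j$ is mapped into $S$, and $V(S)\ge(1-\frac1{d+1})^dV(A_j)\ge e^{-1}V(A_j)$. Summing over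 $j$ gives $dV(S)\ge e^{-1}v(t)$. The homothety with center $x$ and ratio $\frac d{d+1}$ maps $C$ into $C(t)$, so $v(t)\ge e^{-1}V(C)=\frac1{en}$. Thus $V(S)\ge\frac1{e^2dn}$, and in particular $S$ is a convex body.

\emph{The event.} Let $\mathcal{E}$ be the event that exactly $d$ of the points $X_1,\dots,X_{n-1}$ lie in $C$ and that these $d$ points lie in $S$. Since $n-1\ge d$, we have $\binom{n-1}d\ge(\frac{n-1}d)^d\ge(\frac n{2d})^d$, and therefore
\[
\mathbb{P}(\mathcal{E})=\binom{n-1}dV(S)^d\Bigl(1-\frac1n\Bigr)^{n-1-d}\ge\Bigl(\frac n{2d}\Bigr)^dV(S)^de^{-1}.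
\]
Given $\mathcal{E}$ and the indices of the $d$ points, these points $Z_1,\dots,Z_d$ are independent and uniform in $S$. On $\mathcal{E}$ all sample points have depth at least $t$, so $P_{n-1}\subset\{D\ge t\}$.

\emph{The new simplex.} Let $\theta=\frac d{d+1}$ and $T'=[y,\,y+\theta(Z_1-y),\dots,y+\theta(Z_d-y)]$, a subset of $[y,P_{n-1}]$. The vertex $y$ has depth at most $0$, and
\[
D(y+\theta(Z_i-y))=(1-\theta)D(y)+\theta D(Z_i)\le\theta(1+\tfrac1d)t=t.
\]
So $T'\subset\{D\le t\}$, and $T'$ meets $P_{n-1}$ only in the hyperplane $\{D=t\}$. On $\mathcal{E}$,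
\[
V([y,P_{n-1}])-V(P_{n-1})\ge V(T')=\theta^dV([y,Z_1,\dots,Z_d])\ge e^{-1}V([y,Z_1,\dots,Z_d]).
\]
Off $\mathcal{E}$ the left side is nonnegative. By Lemma~\ref{lem:simplex} and the bounds for $\mathbb{P}(\mathcal{E})$ and $V(S)$,
\[
G_n(K,y)-F_{n-1}(K)\ge\Bigl(\frac n{2d}\Bigr)^de^{-2}\beta_dV(S)^{d+1}\ge\Bigl(\frac n{2d}\Bigr)^de^{-2}\beta_d\,(e^2dn)^{-(d+1)}=\frac{c_d}n.\qedhere
\]
\end{proof}

\begin{remark}
The hypothesis $y\notin\operatorname{int}K$ enters only through $D(y)\le0$, and it cannot be dropped. For $y\in\operatorname{int}K$ the gain is at most $V(K)\,\mathbb{P}(y\notin P_{n-1})$, which decays exponentially in $n$ by the orthant argument of Lemma~\ref{lem:missed}. The hypothesis $n\ge d^d$ makes the cap shallow, $t\le w/(d+1)$, and this bounds the ratios of the homotheties toward $z_0$. The hypothesis $n\ge d+1$ provides $d$ sample points.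
\end{remark}

\section{The threshold $N(d)$}\label{sec:threshold}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We choose the parameters so that each of the two terms in Lemma~\ref{lem:missed} contributes a quarter of the gain in Proposition~\ref{prop:gain}. Let
\begin{equation}\label{eq:Nd}
\varepsilon=\frac{c_d}{8d(d+1)},\qquad N(d)=2\Bigl\lceil\Bigl(\frac{2d}{\varepsilon}\Bigr)^d\log\frac{2^{d+3}(d+1)}{c_d}\Bigr\rceil.
\end{equation}
Since $c_d<1$, we have $\varepsilon<1$ and the logarithm exceeds $1$, so $N(d)\ge2(2d)^d\ge\max(d^d,d+1)$.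

Let $n\ge N(d)$ and $m=\lfloor n/2\rfloor$. As $N(d)$ is even, $m\ge N(d)/2$, and so $\exp(-m(\varepsilon/2d)^d)\le c_d/(2^{d+3}(d+1))$. Lemmas~\ref{lem:sym} and~\ref{lem:missed} give, for every convex body $K$,
\[
F_n(K)-F_{n-1}(K)\le\frac{2(d+1)V(K)}{n}\Bigl[\frac{c_d}{8(d+1)}+\frac{c_d}{8(d+1)}\Bigr]=\frac{c_dV(K)}{2n}.
\]
With Proposition~\ref{prop:gain} and \eqref{eq:split} this yields $G_n(K,y)-F_n(K)\ge\frac{c_d}{2n}V(K)$ for every $K$ and every $y\notin\operatorname{int}K$. Proposition~\ref{prop:suff} with $\gamma=c_d/2$ gives the inequality of the theorem. If $K\ne L$, a small ball about a point of $L\setminus K$ misses the closed set $K$ and meets $L$ in positive volume, so $V(L)>V(K)$ and \eqref{eq:mono} is strict.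

For the size of $N(d)$, formula \eqref{eq:cd} gives
\[
\log\frac1{c_d}=2+d\log(2d)+(d+1)(2+\log d)+d\log3+(2d+1)\log(d+1),
\]
which is $O(d\log(d+1))$. The same bound holds for $\log(2d/\varepsilon)=\log(16d^2(d+1)/c_d)$ and for the logarithm in \eqref{eq:Nd}. Using $2\lceil s\rceil\le4s$ for $s\ge1$,
\[
\log N(d)\le\log4+d\log\frac{2d}\varepsilon+\log\log\frac{2^{d+3}(d+1)}{c_d}=O(d^2\log(d+1)).\qedhere
\]
\end{proof}

The factor $d^2$ in the exponent has a visible source: $\varepsilon$ must be smaller than $c_d$, and Lemma~\ref{lem:missed} is useful only when $m$ exceeds $(2d/\varepsilon)^d$.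

\section{The case of $d+2$ points}\label{sec:buchta}

The expected volumes for $d+2$ and for $d+1$ points are proportional, with a factor independent of the body. The identity is due to Buchta (1986). In the plane it rests on a fact about four points in general position: the four triangles that they determine cover the hull exactly twice. If the points are in convex position, each diagonal splits the quadrilateral into two of the triangles; otherwise one triangle is the hull and the other three tile it.

\begin{lemma}\label{lem:buchta}
For every convex body $K\subset\mathbb{R}^d$, $\ F_{d+2}(K)=\frac{d+2}2F_{d+1}(K)$.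
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_{d+2}$ be points of which any $d+1$ are affinely independent; independent uniform points of $K$ have this property almost surely, since hyperplanes are null sets. Let $z\in[x_1,\dots,x_{d+2}]$ lie in no affine hull of $d$ of the points, which excludes a null set of $z$. We claim that $z$ lies in exactly two of the simplices $\Delta_i=[x_j:j\ne i]$.

Let $\Lambda$ be the set of $\lambda\in\mathbb{R}^{d+2}$ with $\lambda_i\ge0$, $\sum_i\lambda_i=1$ and $\sum_i\lambda_ix_i=z$. Then $z\in\Delta_i$ if and only if some $\lambda\in\Lambda$ has $\lambda_i=0$. The $d+1$ linear equations have rank $d+1$, so their solutions form a line, whose direction $\gamma$ satisfies $\sum_i\gamma_i=0$ and $\sum_i\gamma_ix_i=0$. No $\gamma_i$ is zero, for otherwise $d+1$ of the points would be affinely dependent. Thus each coordinate $\lambda_i$ is strictly monotone along the line. The set $\Lambda$ is nonempty, compact and convex, hence a segment or a point. By the choice of $z$, each $\lambda\in\Lambda$ has at most one zero coordinate, and a short move along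 the line in the direction that increases this coordinate stays in $\Lambda$. So $\Lambda$ is a segment with two distinct endpoints. Each endpoint has a zero coordinate, since otherwise the segment could be extended, and therefore exactly one. The two indices differ, and no coordinate vanishes at an interior point of $\Lambda$, because a strictly monotone nonnegative function on a segment can vanish only at one endpoint. This proves the claim.

Integrating over $z$ gives $\sum_{i=1}^{d+2}V(\Delta_i)=2V([x_1,\dots,x_{d+2}])$, and taking expectations gives $(d+2)F_{d+1}(K)=2F_{d+2}(K)$.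
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(i)]
By Lemma~\ref{lem:buchta}, monotonicity holds for $n=d+2$ if and only if it holds for $n=d+1$. By the results quoted in Section~\ref{sec:intro}, it fails for $n=d+1$ when $d\ge3$ and holds for $n=3$ when $d=2$. For $d=2$ and $n\le2$ all volumes vanish.
\end{proof}

\section{A cylinder and the center of its base}\label{sec:cylinder}

By Proposition~\ref{prop:nec} we need a body, a boundary point, and an exponentially large $n$ for which the boundary point gains less than a random point. Let $m=d-1$, let $V_m$ be volume in $\mathbb{R}^m$, $\kappa_m=V_m(B^m)$, and take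
\[
K=B^m\times[0,1],\qquad x=(0,0)\in\partial K.
\]
Points of $K$ are written $(w,t)$, and $t$ is the \emph{height}. Then $V(K)=\kappa_m$, and $X_i=(W_i,T_i)$ with $W_i$ uniform in $B^m$, $T_i$ uniform in $[0,1]$, all independent. Write $F_n=F_n(K)$, let
\[
A(M)=\mathbb{E}\,V([x,P_M])-\mathbb{E}\,V(P_M)
\]
be the gain from $x$, and put $n_0=\lfloor e^{m/128}\rfloor-1$ and $n_1=2^d>n_0$.

The reason for this choice is as follows. While $n$ runs from $n_0$ to $n_1$, the random polytope grows sideways from a fraction at most $8^{-m}$ of the cylinder to a fraction of order at least $4^{-m}$; this growth is the sum of the gains from random points. The point $x$ lies under the middle of the polytope and does not help it grow sideways. It fills in only a region at very small height, where just polynomially many sample points lie, and polynomially many points of $B^m$ span a set of superexponentially small relative volume. We do not estimate the single differences $F_n-F_{n-1}$, only their sum, and this is why the result holds for some $n$ in the range.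

\subsection{Tools in $\mathbb{R}^m$}

The \emph{support function} of a nonempty compact convex set $A\subset\mathbb{R}^m$ is $h_A(\theta)=\max_{a\in A}\langle a,\theta\rangle$. By separation, $A\supset\delta B^m$ as soon as $h_A\ge\delta$ on the unit sphere $S^{m-1}$. Let $\nu$ be the uniform probability measure on $S^{m-1}$. Upper bounds on volume will come from Urysohn's inequality (see \cite{Sch}),
\begin{equation}\label{eq:ury}
V_m(A)\le\kappa_m\Bigl(\int h_A\,d\nu\Bigr)^m,
\end{equation}
combined with the next lemma. We write $s_+=\max(s,0)$, and a maximum over the empty set is $0$.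

\begin{lemma}\label{lem:width}
For $k\ge0$ and $w_1,\dots,w_k\in B^m$,
\[
\int\max_{i\le k}\langle w_i,\theta\rangle_+\,d\nu(\theta)\le\sqrt{2\log(k+1)/m}.
\]
\end{lemma}

\begin{proof}
Let $k\ge1$. A standard Gaussian vector $g$ in $\mathbb{R}^m$ is the product of $|g|$ and an independent uniform direction, with $\mathbb{E}g_1^{2j}=(2j-1)!!$ and $\mathbb{E}|g|^{2j}=m(m+2)\cdots(m+2j-2)\ge m^j$. Hence $\int\theta_1^{2j}\,d\nu\le(2j-1)!!/m^j$, and the odd moments vanish. Since $(2j-1)!!/(2j)!=1/(2^jj!)$, for $|w|\le1$ and $\lambda>0$ we get
\[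
\int e^{\lambda\langle w,\theta\rangle}\,d\nu\le\sum_{j\ge0}\frac{\lambda^{2j}}{(2m)^jj!}=e^{\lambda^2/2m}.
\]
Let $I$ be the integral in the lemma. By Jensen's inequality,
\[
e^{\lambda I}\le\int\Bigl(1+\sum_{i\le k}e^{\lambda\langle w_i,\theta\rangle}\Bigr)d\nu\le(k+1)e^{\lambda^2/2m},
\]
so $I\le\log(k+1)/\lambda+\lambda/2m$. Take $\lambda=\sqrt{2m\log(k+1)}$.
\end{proof}

For a unit vector $\theta$, the variable $\langle W_1,\theta\rangle$ has density $\frac{\kappa_{m-1}}{\kappa_m}(1-s^2)^{(m-1)/2}$ on $[-1,1]$, and
\begin{equation}\label{eq:kappa}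
\frac12\le\frac{\kappa_{m-1}}{\kappa_m}\le\sqrt m.
\end{equation}
The lower bound follows from $B^m\subset B^{m-1}\times[-1,1]$. For the upper bound use $\kappa_m=\pi^{m/2}/\Gamma(\frac m2+1)$ and the log-convexity of $\Gamma$, which gives $\Gamma(s+\frac12)^2\le\Gamma(s)\Gamma(s+1)=s\,\Gamma(s)^2$. With $s=\frac{m+1}2$ the ratio is $\Gamma(s+\frac12)/(\sqrt\pi\,\Gamma(s))\le\sqrt{(m+1)/2\pi}\le\sqrt m$.

Lower bounds on hulls come from a net argument, which we use twice.

\begin{lemma}\label{lem:net}
Let $0<\delta\le1$, let $p=\mathbb{P}(\langle W_1,\theta\rangle\ge2\delta)$ for a unit vector $\theta$, and let $I\subset[0,1]$ be an interval of length $|I|$. Then, with probability at least $1-(3/\delta)^me^{-Mp|I|}$, the hull $[W_i:i\le M,\ T_i\in I]$ contains $\delta B^m$.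
\end{lemma}

\begin{proof}
Let $\mathcal{N}$ be a maximal subset of $S^{m-1}$ whose points have mutual distances greater than $\delta$. By maximality every unit vector is within $\delta$ of $\mathcal{N}$. The balls of radius $\delta/2$ about the points of $\mathcal{N}$ are disjoint and lie in $(1+\delta/2)B^m$, so $|\mathcal{N}|\le(1+2/\delta)^m\le(3/\delta)^m$. For fixed $\theta\in\mathcal{N}$, the probability that no $i\le M$ has both $\langle W_i,\theta\rangle\ge2\delta$ and $T_i\in I$ is $(1-p|I|)^M\le e^{-Mp|I|}$. Suppose that such an $i$ exists for every $\theta\in\mathcal{N}$. Given a unit vector $\eta$, take $\theta\in\mathcal{N}$ with $|\eta-\theta|\le\delta$ and the corresponding $i$; then $\langle W_i,\eta\rangle\ge2\delta-|W_i|\,|\eta-\theta|\ge\delta$. So the support function of the hull is at least $\delta$.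
\end{proof}

\subsection{Growth of the random polytope}

\begin{lemma}\label{lem:growth}
For all sufficiently large $d$, $\ F_{n_0}\le\kappa_m8^{-m}$ and $F_{n_1}\ge\frac16\kappa_m4^{-m}$.
\end{lemma}

\begin{proof}
Let $d$ be so large that $n_0\ge1$. We have $P_{n_0}\subset[W_1,\dots,W_{n_0}]\times[0,1]$. By \eqref{eq:ury}, Lemma~\ref{lem:width} and $\log(n_0+1)\le m/128$, the volume of this set is at most $\kappa_m(1/64)^{m/2}=\kappa_m8^{-m}$.

For the second bound, $1-s^2\ge\frac12$ on $[\frac12,\frac1{\sqrt2}]$ and \eqref{eq:kappa} give
\[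
p=\mathbb{P}\bigl(\langle W_1,\theta\rangle\ge\tfrac12\bigr)\ge\frac12\Bigl(\frac1{\sqrt2}-\frac12\Bigr)2^{-(m-1)/2}\ge\frac1{10}\,2^{-m/2}.
\]
Since $n_1=2^{m+1}$, we have $n_1p/3\ge2^{m/2}/15$. Apply Lemma~\ref{lem:net} with $\delta=\frac14$, $M=n_1$, and $I=[0,\frac13]$ or $I=[\frac23,1]$. With probability at least $1-2\cdot12^m\exp(-2^{m/2}/15)$, which is at least $\frac12$ for large $d$, both $[W_i:T_i\le\frac13]$ and $[W_i:T_i\ge\frac23]$ contain $\frac14B^m$. In that case write $w\in\frac14B^m$ as a convex combination of the $W_i$ in either group, and take the same combination of the $X_i$. This gives points of $P_{n_1}$ over $w$, one at height at most $\frac13$ and one at height at least $\frac23$. The segment between them lies in $P_{n_1}$ and has length at least $\frac13$, so $V(P_{n_1})\ge\frac13\kappa_m4^{-m}$.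
\end{proof}

\subsection{The gain from the center of the base}

\begin{lemma}\label{lem:center}
For all sufficiently large $d$ and all $M$ with $n_0\le M<n_1$ we have $A(M)\le\kappa_m\epsilon_d$, where
\[
\epsilon_d=\Bigl(\frac{28^2\log d}{m}\Bigr)^{m/2}+(24d)^me^{-d^2/4}+2\cdot2^{-8d^4}.
\]
\end{lemma}

\begin{proof}
Let $d\ge8$ be so large that $n_0\ge8d^3$. Put $P=P_M$ and
\[
r=\frac1{8d},\qquad\tau=\frac{d^2}M,\qquad\sigma=\frac\tau r=\frac{8d^3}M,
\]
so that $\tau\le\sigma\le1$. About $d^2$ sample points have height at most $\tau$, which is enough to surround a small ball about the axis; this will confine the new region $[x,P]\setminus P$ to heights at most $\sigma$. We then bound the horizontal slices of $[x,P]$ at these heights.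

\emph{A floor under $P$.} Let $E_1$ be the event $[W_i:T_i\le\tau]\supset rB^m$. By \eqref{eq:kappa}, $\mathbb{P}(|\langle W_1,\theta\rangle|<2r)\le4r\sqrt m=\sqrt m/(2d)\le\frac12$, and by symmetry $\mathbb{P}(\langle W_1,\theta\rangle\ge2r)\ge\frac14$. Lemma~\ref{lem:net} with $\delta=r$ and $I=[0,\tau]$ gives $\mathbb{P}(E_1^c)\le(24d)^me^{-M\tau/4}=(24d)^me^{-d^2/4}$. On $E_1$, lifting convex combinations as in the proof of Lemma~\ref{lem:growth}, over every $w\in rB^m$ there is a point of $P$ at height at most $\tau$.

\emph{On $E_1$, every $z=(w,t)\in[x,P]\setminus P$ has $t\le\sigma$.} Since $x$ is the origin, $z=\lambda q$ with $q\in P$ and $0\le\lambda<1$. Write $q=(\rho\theta,s)$ with $|\theta|=1$ and $0\le\rho\le1$, so $t=\lambda s$. Choose $t_0,t_1\in[0,\tau]$ with $(0,t_0)\in P$ and $(r\theta,t_1)\in P$. The segment from $x$ to $q$ is either flat, and then low everywhere, or steep, and then it crosses the floor and stays in $P$ afterwards. There are three cases.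
\begin{itemize}
\item Let $\rho=0$. If $\lambda s\ge t_0$, then $z=(0,\lambda s)$ lies on the segment from $(0,t_0)$ to $q=(0,s)$, which is in $P$. So $t<t_0\le\tau\le\sigma$.
\item Let $\rho>0$ and $s\le\rho\tau/r$. Then $t\le s\le\tau/r=\sigma$.
\item Let $\rho>0$ and $s>\rho\tau/r$. On the plane of points $(a\theta,b)$ consider $f(a,b)=sa-\rho b$, which vanishes exactly on the line through $x$ and $q$. We have $f(0,t_0)\le0$ and $f(r,t_1)=sr-\rho t_1>\rho(\tau-t_1)\ge0$. So the segment from $(0,t_0)$ to $(r\theta,t_1)$, which lies in $P$, contains a point $(a\theta,b)$ with $f(a,b)=0$, $a\ge0$ and $b\le\tau$. This point is $\mu q$ with $\mu=a/\rho\ge0$ and $\mu s=b\le\tau$. If $\lambda\ge\mu$, then $z\in[\mu q,q]\subset P$, which is excluded. So $\lambda<\mu$ and $t=\lambda s<\mu s\le\tau\le\sigma$.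
\end{itemize}

\emph{Few points at small height.} A point of $[x,P]$ at height at most $\sigma$ may involve sample points at any height, but high points carry small weight. We therefore sort the points dyadically. For $k\ge0$ let $J_k=\{i\le M:T_i\le2^k\sigma\}$ and $a_k=2^k\cdot8d^4$, and let $E_2$ be the event that $|J_k|<a_k$ for all $k$. A binomial variable with parameters $M,q$ is at least $a$ with probability at most $\binom Maq^a\le(eMq/a)^a$. The variable $|J_k|$ is binomial with mean at most $2^k\sigma M=a_k/d$, so $\mathbb{P}(|J_k|\ge a_k)\le(e/d)^{a_k}\le2^{-a_k}$. Since $a_k\ge(k+1)a_0$, summing the geometric series gives $\mathbb{P}(E_2^c)\le2\cdot2^{-8d^4}$.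

\emph{Slices.} For $0\le t\le\sigma$ let $A_t=\{w:(w,t)\in[x,P]\}$, a compact convex set, which we may assume nonempty. Each $w\in A_t$ has the form $w=\sum_i\lambda_iW_i$ with $\lambda_i\ge0$, $\sum_i\lambda_i\le1$ and $\sum_i\lambda_iT_i=t\le\sigma$. For $k\ge1$ the indices in $J_k\setminus J_{k-1}$ have $T_i>2^{k-1}\sigma$, so their total weight is at most $2^{1-k}$; the weight of $J_0$ is at most $1\le2^{1-0}$. Every index lies in $J_0$ or in exactly one $J_k\setminus J_{k-1}$. Hence
\[
h_{A_t}(\theta)\le\sum_{k\ge0}2^{1-k}\max_{i\in J_k}\langle W_i,\theta\rangle_+.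
\]
On $E_2$ we have $|J_k|+1\le a_k$, and for $d\ge8$,
\[
\log a_k=\log8+k\log2+4\log d\le(k+5)\log d\le6(k+1)\log d.
\]
Lemma~\ref{lem:width}, the bound $\sqrt{k+1}\le k+1$ and $\sum_{k\ge0}(k+1)2^{-k}=4$ give
\[
\int h_{A_t}\,d\nu\le\sum_{k\ge0}2^{1-k}\sqrt{\frac{12(k+1)\log d}{m}}\le8\sqrt{12}\,\sqrt{\frac{\log d}m}\le28\sqrt{\frac{\log d}m}.
\]
On $E_1\cap E_2$, therefore, \eqref{eq:ury} and $\sigma\le1$ yield
\[
V([x,P])-V(P)\le\int_0^\sigma V_m(A_t)\,dt\le\kappa_m\Bigl(\frac{28^2\log d}m\Bigr)^{m/2}.
\]
On the complement, $V([x,P])-V(P)\le V(K)=\kappa_m$. Taking expectations gives the lemma.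
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(ii)]
For every constant $C>0$ we have $C^d\epsilon_d\to0$ as $d\to\infty$: the logarithms of the three terms of $\epsilon_d$ are $-\frac m2\log\frac{m}{28^2\log d}$, $\ m\log(24d)-\frac{d^2}4$ and $\log2-8d^4\log2$, and each of them divided by $d$ tends to $-\infty$.

Suppose that $F_n\le G_n(K,x)$ for all $n$ with $n_0<n\le n_1$. Since $G_n(K,x)=F_{n-1}+A(n-1)$, this says $F_n-F_{n-1}\le A(n-1)$, and summation gives $F_{n_1}\le F_{n_0}+\sum_{M=n_0}^{n_1-1}A(M)$. The sum has at most $2^d$ terms. By Lemmas~\ref{lem:growth} and~\ref{lem:center}, after division by $\kappa_m4^{-m}$,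
\[
\frac16\le2^{-m}+4^m2^d\epsilon_d\le2^{-m}+8^d\epsilon_d.
\]
The right side tends to $0$, so this is false for large $d$. Hence for large $d$ there is $n\ge n_0+1=\lfloor e^{(d-1)/128}\rfloor$ with $G_n(K,x)<F_n(K)$, and monotonicity fails for this $n$ by Proposition~\ref{prop:nec}. Since $\frac1{128}>\frac1{200}$, we have $\lfloor e^{(d-1)/128}\rfloor\ge e^{d/200}$ for large $d$. Let $d_0$ be such that all of the above holds for $d\ge d_0$. An admissible number must exceed the exceptional $n$, which gives the lower bound for $N^*(d)$; the upper bound is $N^*(d)\le N(d)$, from Theorem~\ref{thm:main}.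
\end{proof}

\begin{thebibliography}{9}

\bibitem{BR}
Mareen Beermann, Matthias Reitzner, \emph{Monotonicity of functionals of random polytopes}, arXiv:1706.08342 (2017).

\bibitem{Sch}
Schneider, \emph{Convex Bodies: The Brunn--Minkowski Theory}.

\end{thebibliography}
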